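\title{Half-isomorphic Moufang loops are isomorphic}

\begin{abstract}
A half-isomorphism between loops is a bijection $f$ such that $f(xy)$ equals $f(x)f(y)$ or $f(y)f(x)$ for every pair $x,y$. We prove that two Moufang loops, finite or infinite, that are related by a half-isomorphism are isomorphic. More precisely, every half-isomorphism of Moufang loops is an isomorphism or an anti-isomorphism composed with a map $x\mapsto x\,g(x)$, where $g$ takes values among the central elements of order at most $2$. The proof records the pairs whose product is reversed in a function of two variables, shows that this function is a symmetric $2$-cocycle on an elementary abelian $2$-group, and writes it as a coboundary.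
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{loop} is a set $L$ with a binary operation $(x,y)\mapsto xy$ and a neutral element $1$ such that, for all $a,b\in L$, each of the equations $ax=b$ and $ya=b$ has a unique solution. Both cancellation laws hold in a loop, and an associative loop is a group. A \emph{Moufang loop} is a loop that satisfies the identity
\[
x(y(xz))=((xy)x)z .
\]
This weak form of associativity, in which one variable is repeated, is strong enough to force any two elements $x,y$ to generate a group $\langle x,y\rangle$ (see Section~\ref{sec:background}).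

A bijection $f\colon L\to Q$ between loops is a \emph{half-isomorphism} if
\[
f(xy)\in\{f(x)f(y),\,f(y)f(x)\}\qquad\text{for all }x,y\in L .
\]
The order of the factors may be chosen separately for each pair. The half-isomorphism is \emph{trivial} if one choice works for all pairs, that is, if $f$ is an isomorphism or an anti-isomorphism. A \emph{half-automorphism} of $L$ is a half-isomorphism $L\to L$.

A half-isomorphism respects what is left of a multiplication table when, for each pair $x,y$, one remembers only the set $\{xy,yx\}$. How much is lost in this way? If $Q$ is commutative, nothing: $f$ is an isomorphism. For groups the answer is the following theorem.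

\begin{theorem}[Scott \cite{Scott}]\label{thm:scott}
Every half-isomorphism between two groups is trivial.
\end{theorem}

Inversion is an anti-automorphism of any group, so half-isomorphic groups are isomorphic. Scott's theorem is known to extend to Moufang loops in which the squaring map of the factor loop over the nucleus is surjective; we recover this as Corollary~\ref{cor:squares}. It does not extend to all Moufang loops.

\begin{example}\label{ex:oct}
Let $e_0=1,e_1,\dots,e_7$ be the basis units of the octonions. The \emph{octonion loop} $\mathcal O=\{\pm e_0,\dots,\pm e_7\}$ is a Moufang loop of order $16$, in which signs can be moved freely out of products. For distinct $i,j\ge1$ we have $e_i^2=-1$ and $e_ie_j=-e_je_i=\pm e_k$, where we number the units so that $\{i,j,k\}$ is one of the seven \emph{lines}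
\[
123,\quad 145,\quad 167,\quad 246,\quad 257,\quad 347,\quad 356 .
\]
Choose signs $\epsilon_1,\dots,\epsilon_7\in\{\pm1\}$, put $\epsilon_0=1$, and define $h(\pm e_i)=\pm\epsilon_ie_i$. On a line $ijk$,
\[
h(e_ie_j)=\epsilon_k\,e_ie_j=\epsilon_i\epsilon_j\epsilon_k\,h(e_i)h(e_j),
\]
and this is $h(e_i)h(e_j)$ or $h(e_j)h(e_i)$ according as $\epsilon_i\epsilon_j\epsilon_k$ is $1$ or $-1$. For the remaining pairs, one factor is $\pm1$ or $y=\pm x$, and $h(xy)=h(x)h(y)$. So every such sign change is a half-automorphism of $\mathcal O$. If $\epsilon_1=-1$ and all other $\epsilon_i$ are $1$, then $h$ reverses $e_1e_2$ and preserves $e_2e_4$, so $h$ is nontrivial; see Figure~\ref{fig:fano}.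
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15,every node/.style={circle,draw,fill=white,inner sep=1.5pt}]
\draw[thick] (90:2)--(210:2)--(330:2)--cycle;
\draw[thick] (0,0) circle (1);
\draw[thick,dashed] (90:2)--(270:1) (210:2)--(30:1) (330:2)--(150:1);
\node at (0,0) {$1$};
\node at (270:1) {$2$};
\node at (90:2) {$3$};
\node at (30:1) {$4$};
\node at (210:2) {$5$};
\node at (150:1) {$6$};
\node at (330:2) {$7$};
\end{tikzpicture}
\caption{The octonion loop: point $i$ stands for $\pm e_i$, and $e_ie_j=\pm e_k$ on each line $ijk$ (the circle $246$ is a line). The map that interchanges $e_1$ and $-e_1$ and fixes all other elements reverses the products on the three dashed lines and preserves them on the four solid lines.}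
\label{fig:fano}
\end{figure}

For a nontrivial half-isomorphism $f\colon L\to Q$, neither $f$ nor its composite with inversion is an isomorphism. This leads to the question posed in \cite{BGPR}: \emph{if $f\colon L\to Q$ is a half-isomorphism of Moufang loops, is $L$ isomorphic to $Q$?} Example~\ref{ex:oct} does not decide it, since there $Q=L$. In favor of a positive answer, $f$ is trivial on every subgroup $\langle x,y\rangle$ (Lemma~\ref{lem:basic}). Against it, the definition says nothing about three elements, and reversing the products on some subgroups and not on others might change which triples associate. This does happen if $Q$ is allowed to be an arbitrary loop (Remark~\ref{rem:notMoufang}). For Moufang loops it does not.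

\begin{theorem}\label{thm:main}
If $f\colon L\to Q$ is a half-isomorphism of Moufang loops, then $L\cong Q$.
\end{theorem}

The proof shows that Example~\ref{ex:oct} is typical. The \emph{nucleus} $N(L)$ is the set of $a\in L$ with $a(xy)=(ax)y$, $x(ay)=(xa)y$ and $x(ya)=(xy)a$ for all $x,y$. Put $C(x)=\{y\in L: xy=yx\}$. The \emph{commutant} is $C(L)=\bigcap_{x}C(x)$, the \emph{center} is $Z(L)=N(L)\cap C(L)$, and
\[
\Omega=\Omega(L)=\{z\in Z(L): z^2=1\}.
\]
The commutator $[x,y]=x^{-1}y^{-1}xy$ is computed in the group $\langle x,y\rangle$. For a map $g\colon L\to\Omega$ put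
\[
h_g(x)=x\,g(x),\qquad \delta g(x,y)=g(x)\,g(y)\,g(xy).
\]
Composition of maps is written by juxtaposition.

\begin{theorem}\label{thm:class}
Let $L$ and $Q$ be Moufang loops. A map $f\colon L\to Q$ is a half-isomorphism if and only if $f=\psi h_g$, where $\psi\colon L\to Q$ is an isomorphism or an anti-isomorphism and $g\colon L\to\Omega(L)$ satisfies
\begin{enumerate}
\item[(i)] $g(x\omega)=g(x)$ for all $x\in L$ and $\omega\in\Omega(L)$;
\item[(ii)] $\delta g(x,y)\in\{1,[x,y]\}$ for all $x,y\in L$.
\end{enumerate}
Moreover, the set $\mathcal E(L)$ of all maps $h_g$ with $g$ satisfying \textup{(i)} and \textup{(ii)} is an elementary abelian $2$-group of half-automorphisms, normal in the group of all half-automorphisms of $L$, and that group equals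
\[
\mathcal E(L)\cdot\{\text{automorphisms and anti-automorphisms of }L\}.
\]
The map $h_g$ is an automorphism if and only if $\delta g\equiv1$, and an anti-automorphism if and only if $\delta g(x,y)=[x,y]$ for all $x,y$.
\end{theorem}

For $L=\mathcal O$ we have $\Omega=\{\pm1\}$, condition (ii) at $x=y=1$ gives $g(1)=1$, and $\mathcal E(\mathcal O)$ consists of the $2^7$ sign changes of Example~\ref{ex:oct}, with $g(\pm e_i)=\epsilon_i$. That example also shows that the factor $h_g$ in Theorem~\ref{thm:class} cannot be omitted.

Section~\ref{sec:two} transports the multiplication of $Q$ to $L$, so that the problem concerns two Moufang operations on one set, and Section~\ref{sec:model} solves this problem by hand for $\mathcal O$. The general argument follows the same three steps: reversed products differ from the original ones by central involutions (Sections~\ref{sec:signs} and~\ref{sec:central}), the difference is a cocycle (Section~\ref{sec:cocycle}), and the cocycle is a coboundary (Section~\ref{sec:cob}). Loops may be infinite; the axiom of choice is used only to choose complements of subspaces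 of $\mathbb F_2$-vector spaces.

\section{Moufang loops and central twists}\label{sec:background}

We recall the standard facts that we use. A Moufang loop satisfies the three identities
\begin{align}
x(y(xz))&=((xy)x)z,\tag{M1}\label{M1}\\
((zx)y)x&=z(x(yx)),\tag{M2}\label{M2}\\
(xy)(zx)&=(x(yz))x;\tag{M3}\label{M3}
\end{align}
it has the inverse property, meaning that each $x$ has an inverse $x^{-1}$ with $x^{-1}(xy)=y=(yx)x^{-1}$; and $(xy)^{-1}=y^{-1}x^{-1}$. See \cite[Ch.~VII]{Bruck} and \cite{Pfl}. Consequently a nonempty subset closed under products and inverses is a subloop, and inversion is an isomorphism from $L$ onto its \emph{opposite} loop, the set $L$ with the product $(x,y)\mapsto yx$. In particular the opposite loop is Moufang.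

\emph{Moufang's theorem} states that if $x(yz)=(xy)z$ in a Moufang loop, then $\langle x,y,z\rangle$ is a group. Taking $z=1$ shows that Moufang loops are \emph{diassociative}: every $\langle x,y\rangle$ is a group. We omit parentheses in products of powers of two elements, as in $xwx$, $x(yz)x$ or $u^{-1}vu$. In a group,
\begin{equation}\label{eq:comm}
xy=yx\,[x,y],\qquad [y,x]=[x,y]^{-1},\qquad [uv,w]=v^{-1}[u,w]v\,[v,w].
\end{equation}
The center $Z(L)$ is an abelian group, and central factors can be moved freely out of products: $(xz)(yz')=(xy)(zz')$ for $z,z'\in Z(L)$. Thus $\Omega$ is an elementary abelian $2$-group. In an equation between products of elements of $\Omega$, a factor may be moved from one side to the other and a factor that occurs twice may be deleted; we do this without comment.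

The next lemma contains all that is needed about the maps $h_g$. Part (c) sets the goal for the rest of the paper.

\begin{lemma}\label{lem:twist}
Let $L$ be a Moufang loop and let $g,g'\colon L\to\Omega$ satisfy condition \textup{(i)} of Theorem~\ref{thm:class}.
\begin{enumerate}
\item[(a)] $h_gh_{g'}=h_{gg'}$. In particular $h_g^2=\mathrm{id}$, and $h_g$ is a bijection.
\item[(b)] For $x,y\in L$ we have $h_g(xy)=h_g(x)h_g(y)$ if and only if $\delta g(x,y)=1$, and $h_g(xy)=h_g(y)h_g(x)$ if and only if $\delta g(x,y)=[x,y]$. Hence $h_g$ is a half-automorphism if and only if $g$ satisfies \textup{(ii)}.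
\item[(c)] If $\circ$ is the operation $x\circ y=xy\,\delta g(x,y)$ on $L$, then $h_g$ is an isomorphism from $(L,\cdot)$ onto $(L,\circ)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (i), $h_g(h_{g'}(x))=x\,g'(x)\,g(x\,g'(x))=x\,g'(x)g(x)$, and $g(x)^2=1$.

(b) Put $d=\delta g(x,y)$ and $\omega=g(x)g(y)$. Then $h_g(xy)=xy\,d\,\omega$, while $h_g(x)h_g(y)=xy\,\omega$ and $h_g(y)h_g(x)=yx\,\omega$. The first equality in (b) says $d=1$. The second says $xy\,d=yx$, that is, $xy=yx\,d$ because $d^2=1$, and by \eqref{eq:comm} this means $d=[x,y]$.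

(c) By (i), $\delta g(x\omega,y\omega')=\delta g(x,y)$ for $\omega,\omega'\in\Omega$. Therefore
\[
h_g(x)\circ h_g(y)=xy\,g(x)g(y)\,\delta g(x,y)=xy\,g(xy)=h_g(xy).\qedhere
\]
\end{proof}

Condition (i) is what makes $h_g$ invertible: for $L=C_2$ and $g=\mathrm{id}$ we have $\delta g\equiv1$, yet $h_g(x)=x^2=1$ for all $x$.

\section{Two operations on one set}\label{sec:two}

The definition of a half-isomorphism is not symmetric in $L$ and $Q$: it does not exclude that $hk=kh$ while $f(h)$ and $f(k)$ fail to commute. We first remove this asymmetry, and then apply Scott's theorem to two-generated subloops.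

\begin{lemma}\label{lem:basic}
Let $f\colon L\to Q$ be a half-isomorphism of Moufang loops.
\begin{enumerate}
\item[(a)] $f(1)=1$, $f(x^2)=f(x)^2$ and $f(x^{-1})=f(x)^{-1}$.
\item[(b)] $\{f(hk),f(kh)\}=\{f(h)f(k),f(k)f(h)\}$ for all $h,k\in L$. Hence $f^{-1}$ is a half-isomorphism, and $h,k$ commute if and only if $f(h),f(k)$ commute.
\item[(c)] $f$ maps $\langle x,y\rangle$ onto $\langle f(x),f(y)\rangle$, and this restriction is an isomorphism or an anti-isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The definition with $y=x$ gives $f(x^2)=f(x)^2$; for $x=1$, cancellation gives $f(1)=1$. Then one of the two products of $f(x)$ and $f(x^{-1})$ equals $1$, so $f(x^{-1})=f(x)^{-1}$.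

(b) If $hk\ne kh$, then $f(hk)$ and $f(kh)$ are two distinct elements of the right-hand set, and the sets are equal. Let $hk=kh$, put $a=f(h)$, $b=f(k)$, and suppose $ab\ne ba$. Interchanging $h$ and $k$ if necessary, assume $f(hk)=ab$. The factorizations $hk^2=(hk)k=h\cdot k^2$ give
\[
f(hk^2)\in\{ab^2,bab\}\cap\{ab^2,b^2a\}.
\]
Since $bab=b^2a$ would give $ab=ba$, we get $f(hk^2)=ab^2$. Now $f(h^2k^2)=f((hk)^2)=abab$, while $f(h^2k^2)=f(h\cdot hk^2)\in\{a^2b^2,ab^2a\}$. Each of $abab=a^2b^2$ and $abab=ab^2a$ gives $ab=ba$ in the group $\langle a,b\rangle$, a contradiction. So $ab=ba$, and both sets equal $\{ab\}$.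

(c) Let $H=\langle x,y\rangle$ and $K=\langle f(x),f(y)\rangle$. By (a) and (b), $f(H)$ is closed under products and inverses, so $f(H)\supseteq K$. The same argument for $f^{-1}$ gives $f^{-1}(K)\supseteq H$. Thus $f(H)=K$; both are groups, and Theorem~\ref{thm:scott} applies.
\end{proof}

Given $f$, define a second operation on the set $L$ by
\begin{equation}\label{eq:circ}
x\circ y=f^{-1}\bigl(f(x)f(y)\bigr).
\end{equation}
Then $f\colon(L,\circ)\to Q$ is an isomorphism, so $(L,\circ)$ is a Moufang loop, and $x\circ y\in\{xy,yx\}$ by Lemma~\ref{lem:basic}(b). We may now forget $f$ and $Q$.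

\medskip\noindent\textbf{Setting.} Until the end of Section~\ref{sec:cob}, $L=(L,\cdot)$ is a Moufang loop and $\circ$ is a second Moufang loop operation on $L$ with $x\circ y\in\{xy,yx\}$ for all $x,y$. Juxtaposition and the symbols $C$, $Z$, $\Omega$, $[\,,]$ refer to the first operation.
\medskip

The identity map $(L,\cdot)\to(L,\circ)$ is a half-isomorphism. By Lemma~\ref{lem:basic}, the two loops have the same neutral element, inverses, commuting pairs and two-generated subloops, and on each $\langle x,y\rangle$ the operation $\circ$ is either $\cdot$ or its opposite. The word $xwx$ reads the same in both directions, so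
\begin{equation}\label{eq:pal}
(x\circ w)\circ x=xwx\qquad\text{for all }x,w .
\end{equation}
For noncommuting $x,y$ define the \emph{sign} $s(x,y)$ to be $+$ if $x\circ y=xy$ and $-$ if $x\circ y=yx$. The sign records which of the two alternatives holds on $\langle x,y\rangle$. Therefore
\begin{equation}\label{eq:const}
s(u,v)=s(x,y)\qquad\text{for all noncommuting }u,v\in\langle x,y\rangle,
\end{equation}
and in particular $s$ is symmetric. The opposite of $\circ$ also satisfies the hypotheses of the setting, and passing to it interchanges all signs. Both theorems will follow from Lemma~\ref{lem:twist} and the next proposition.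

\begin{proposition}\label{prop:key}
After replacing $\circ$ by its opposite if necessary, there is a map $g\colon L\to\Omega$ with $g(x\omega)=g(x)$ for all $x\in L$, $\omega\in\Omega$, such that $x\circ y=xy\,\delta g(x,y)$ for all $x,y\in L$.
\end{proposition}

\section{The octonion loop by hand}\label{sec:model}

We prove Proposition~\ref{prop:key} for $L=\mathcal O$. If $x=\pm e_i$ and $y=\pm e_j$ do not commute, then $\langle x,y\rangle=\{\pm1,\pm e_i,\pm e_j,\pm e_k\}$, where $ijk$ is a line. By \eqref{eq:const} the sign $s(x,y)$ depends only on this line; call it $\sigma_{ijk}\in\{\pm1\}$.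

\emph{Step 1: the two products differ by a central involution.} Since $yx=-xy$ for noncommuting pairs, $x\circ y=xy\,D(x,y)$, where $D(x,y)=\sigma_{ijk}$ for $x,y$ as above and $D(x,y)=1$ for commuting pairs. Note that $D(\pm x,\pm y)=D(x,y)$.

\emph{Step 2: the Moufang identity restricts $D$.} Expand both sides of \eqref{M3} for $\circ$, using \eqref{eq:pal} on the right:
\begin{align*}
(x\circ y)\circ(z\circ x)&=(xy)(zx)\,D(x,y)D(z,x)D(xy,zx),\\
(x\circ(y\circ z))\circ x&=x(yz)x\,D(y,z).
\end{align*}
By \eqref{M3} for the original product, $D(xy,zx)=D(x,y)D(z,x)D(y,z)$. The triples $(x,y,z)=(e_1,e_2,e_4)$, $(e_1,e_4,e_6)$, $(e_1,e_2,e_6)$ give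
\begin{equation}\label{eq:sigma}
\sigma_{356}=\sigma_{123}\sigma_{145}\sigma_{246},\qquad
\sigma_{257}=\sigma_{145}\sigma_{167}\sigma_{246},\qquad
\sigma_{347}=\sigma_{123}\sigma_{167}\sigma_{246}.
\end{equation}

\emph{Step 3: solving $\delta g=D$.} We look for $g(\pm e_i)=\epsilon_i$ with $\epsilon_0=1$. Then $\delta g=1=D$ on commuting pairs, and we need $\epsilon_i\epsilon_j\epsilon_k=\sigma_{ijk}$ on each line. Put
\[
\epsilon_1=\epsilon_2=\epsilon_4=1,\qquad \epsilon_3=\sigma_{123},\qquad \epsilon_5=\sigma_{145},\qquad \epsilon_6=\sigma_{246},\qquad \epsilon_7=\sigma_{167}\sigma_{246}.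
\]
The equations for the lines $123$, $145$, $246$, $167$ hold by construction, and those for $356$, $257$, $347$ are exactly \eqref{eq:sigma}. This proves the proposition for $\mathcal O$.

By \eqref{eq:sigma}, at most $16$ of the $2^7$ sign patterns on the lines can occur. They are: all signs $+$, all signs $-$, sign $-$ exactly on the three lines through a point, and sign $-$ exactly on the four lines that miss a point. These arise from sign changes with $\epsilon_i=-1$ at no point, at all points, at one point and at six points.

\begin{remark}\label{rem:notMoufang}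
Theorem~\ref{thm:main} fails if $Q$ is only assumed to be a loop. Define $x\ast y=xy\,D(x,y)$ on $\mathcal O$, with $D$ given by $\sigma_{123}=-1$ and all other $\sigma_{ijk}=1$. Since $D(\pm x,\pm y)=D(x,y)$, left and right multiplications are bijections, so $(\mathcal O,\ast)$ is a loop, and the identity map is a half-isomorphism onto it. On each $\langle x,y\rangle$ the operation $\ast$ is the original one or its opposite, so Step~2 applies to it. The first relation in \eqref{eq:sigma} fails, so $(\mathcal O,\ast)$ violates \eqref{M3} and is not isomorphic to $\mathcal O$.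
\end{remark}

In $\mathcal O$ every commutator is a central involution or $1$, and $D$ lives on a small explicit quotient. In general, Step~1 requires a proof that reversed pairs have central commutators of order $2$; Step~2 must be carried out without a multiplication table; and Step~3 needs a group on which the equation $\delta g=D$ can be solved.

\section{Comparing signs at one element}\label{sec:signs}

So far we know the sign only on one subgroup $\langle x,y\rangle$ at a time. To relate different subgroups we need an identity in three variables. Suppose that $a$ has sign $+$ with $u$ and sign $-$ with $v$. Then $a$ can be split off $u$ on the left and off $v$ on the right with respect to $\circ$, although it is split off on the left in both cases with respect to $\cdot$. This puts $u\circ v$ into the form of the left side of \eqref{M3} and gives a second expression for it.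

\begin{lemma}\label{lem:main}
Let $s(a,u)=+$ and $s(a,v)=-$. Then $uv\ne vu$. If $s(u,v)=+$, then $v^{-1}uv=a^{-1}ua$. If $s(u,v)=-$, then $u^{-1}vu=a^{-1}va$.
\end{lemma}

\begin{proof}
Put $b=a^{-1}u$ and $c=a^{-1}v$. On $\langle a,u\rangle$ the operation $\circ$ is $\cdot$, and on $\langle a,v\rangle$ it is the opposite, so $a\circ b=ab=u$ and $c\circ a=ac=v$. By \eqref{M3} for $\circ$ and \eqref{eq:pal},
\[
u\circ v=(a\circ b)\circ(c\circ a)=(a\circ(b\circ c))\circ a=a(b\circ c)a\in\{a(bc)a,\;a(cb)a\}.
\]
By \eqref{M3} for $\cdot$, we have $a(bc)a=(ab)(ca)=u(a^{-1}va)$ and $a(cb)a=(ac)(ba)=v(a^{-1}ua)$. Also $u\circ v\in\{uv,vu\}$. Since neither $u$ nor $v$ commutes with $a$, cancellation shows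
\begin{equation}\label{eq:excl}
uv\ne u(a^{-1}va),\qquad vu\ne v(a^{-1}ua).
\end{equation}
Two possibilities remain: $u\circ v=uv=v(a^{-1}ua)$, or $u\circ v=vu=u(a^{-1}va)$. If $uv=vu$, each of them contradicts \eqref{eq:excl}. So $uv\ne vu$; the first possibility is the case $s(u,v)=+$ and gives $a^{-1}ua=v^{-1}uv$, and the second is the case $s(u,v)=-$ and gives $a^{-1}va=u^{-1}vu$.
\end{proof}

The first assertion will be used constantly, in the following form, which we call \emph{the rule at $x$}:
\begin{equation}\label{eq:rule}
\text{if $s(x,y)$ and $s(x,z)$ are defined and different, then $yz\ne zy$.}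
\end{equation}

Call $a$ \emph{mixed} if $s(a,u)=+$ and $s(a,v)=-$ for some $u,v$. Let $U_+$ (respectively $U_-$) be the set of $a\notin C(L)$ all of whose signs are $+$ (respectively $-$). Then $L$ is the disjoint union of $C(L)$, $U_+$, $U_-$ and the set of mixed elements. For the pattern in Figure~\ref{fig:fano}, $U_-=\{\pm e_1\}$, $U_+=\emptyset$, and $\pm e_2,\dots,\pm e_7$ are mixed.

The formulas of Lemma~\ref{lem:main} have a left side that does not involve $a$, and $a^{-1}$ satisfies the same hypotheses as $a$. Comparing the two yields the following.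

\begin{lemma}\label{lem:mixed}
If $a$ is mixed, then $a^2\in C(L)$.
\end{lemma}

\begin{proof}
Let $s(a,u)=+$ and $s(a,v)=-$. We show that $a^2$ commutes with $u$ and $v$. Passing to the opposite of $\circ$ and interchanging $u$ and $v$ preserves these hypotheses and changes the sign of the pair $u,v$, so we may assume $s(u,v)=+$. By \eqref{eq:const}, $s(a^{-1},u)=+$ and $s(a^{-1},v)=-$. Lemma~\ref{lem:main} for $a$ and for $a^{-1}$ gives $a^{-1}ua=v^{-1}uv=aua^{-1}$, so $a^2$ commutes with $u$. If $a^2$ did not commute with $v$, then $s(v,a^2)=s(v,a)=-$ and $s(v,u)=+$, and the rule at $v$ would give $a^2u\ne ua^2$.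

Since $a$ is mixed, every element outside $C(a)$ occurs as $u$ or as $v$ in such a pair. Elements of $C(a)$ commute with $a^2$ by diassociativity.
\end{proof}

\section{Reversed pairs have central commutators}\label{sec:central}

We want to show that $s(x,y)=-$ implies $[x,y]\in\Omega$. As it stands this is false: if $L=S_3$ and $\circ$ is the opposite product, then $\Omega=\{1\}$, all signs are $-$, and $U_-=L\setminus\{1\}$. The remedy is to show that one of $U_+$, $U_-$ is empty and to choose $\circ$ or its opposite so that $U_-=\emptyset$. Then every element with a sign $-$ is mixed, and Lemma~\ref{lem:mixed} applies to it.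

Both steps need to know how far $C(x)$ and $C(L)$ behave like centralizers and centers in groups. The group argument that $C(x)$ is closed under products moves parentheses in $x(uv)$, which is not allowed here. The substitute is part (a) of the next lemma: conjugation $T_x(u)=xux^{-1}$ is multiplicative up to a correction by $x^3$. The lemma concerns the first operation only.

\begin{lemma}\label{lem:moufang}
Let $L$ be a Moufang loop.
\begin{enumerate}
\item[(a)] $T_x(u)\bigl(T_x(v)x^3\bigr)=T_x(uv)x^3$ for all $x,u,v$.
\item[(b)] $C(x)$ is closed under inverses, powers and $(u,v)\mapsto uvu$.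
\item[(c)] If $t$ commutes with $u$, $v$ and $uv$, then $\langle u,v,t^3\rangle$ is a group.
\item[(d)] If $c\in C(L)$, then $c^3\in Z(L)$.
\item[(e)] $C(L)$ is closed under products.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Identity \eqref{M2} with $z=ux^{-1}$, $y=v$ reads $(uv)x=(ux^{-1})(xvx)$. Identity \eqref{M3} in the form $(xp)(qx)=x(pq)x$, with $p=ux^{-1}$ and $q=xvx$, then gives $(xux^{-1})(xvx^2)=x((uv)x)x=x(uv)x^2$. Since $T_x(w)x^3=xwx^2$, this is (a).

(b) Inverses and powers are handled in the group $\langle x,u\rangle$. Let $u,v\in C(x)$, and write $T=T_x$, $c=x^3$. Two applications of (a) and then \eqref{M1} give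
\[
T(uvu)\,c=T(u)\bigl(T(vu)c\bigr)=T(u)\bigl(T(v)(T(u)c)\bigr)=u(v(uc))=(uvu)c .
\]
So $T(uvu)=uvu$, that is, $uvu\in C(x)$.

(c) Part (a) for $T_t$ reads $u(vt^3)=(uv)t^3$. Apply Moufang's theorem.

(d) By (c), $\langle u,v,c^3\rangle$ is a group for all $u,v$, so $c^3\in N(L)$. By (b), $c^3\in C(L)$.

(e) Let $c,d\in C(L)$ and $x\in L$. By (b), $w=c^{-1}dc^{-1}=c^{-2}d$ lies in $C(x)$. By (d), $c^3$ is central, so $cd=c^3w$ lies in $C(x)$ as well.
\end{proof}

\begin{lemma}\label{lem:U}
$U_+=\emptyset$ or $U_-=\emptyset$.
\end{lemma}

\begin{proof}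
Suppose $p\in U_+$ and $q\in U_-$. Then $pq=qp$, since otherwise $s(p,q)$ would be both $+$ and $-$. If $y\notin C(p)\cup C(q)$, then $s(y,p)=+$ and $s(y,q)=-$, and the rule at $y$ contradicts $pq=qp$. Hence
\begin{equation}\label{eq:union}
L=C(p)\cup C(q),\qquad C(p)\ne L,\qquad C(q)\ne L .
\end{equation}
In a group this would already be absurd, because a group is not the union of two proper subgroups. Here we bring in the element $e=pq$, which lies in the abelian group $\langle p,q\rangle$.

\emph{Claim: $e$ commutes with all of $L\setminus C(p)$ or with all of $L\setminus C(q)$.} Otherwise there are $u\notin C(p)\cup C(e)$ and $v\notin C(q)\cup C(e)$. By \eqref{eq:union}, $u\in C(q)$ and $v\in C(p)$. Since $e$ commutes with $p$ and $q$, the rule at $u$ gives $s(u,e)=s(u,p)=+$, and the rule at $v$ gives $s(v,e)=s(v,q)=-$. The rule at $e$ gives $uv\ne vu$. If $s(u,v)=-$, then $s(u,p)=+$ and the rule at $u$ give $pv\ne vp$. If $s(u,v)=+$, then $s(v,q)=-$ and the rule at $v$ give $qu\ne uq$. Both are contradictions, and the claim follows.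

The rest of the proof uses only \eqref{eq:union} and $e=pq=qp$, which are symmetric in $p$ and $q$. So assume that $e$ commutes with all of $L\setminus C(p)$, and fix $y\notin C(p)$. Then $q,e\in C(y)$. If $C(y)$ were a subgroup we would conclude $p=eq^{-1}\in C(y)$; instead we reach $p^2$ and $p^3$ separately. By Lemma~\ref{lem:moufang}(b), $p^2=q^{-1}e^2q^{-1}\in C(y)$. Next, $py\notin C(p)$, so $py\in C(q)$ by \eqref{eq:union}. Thus $q$ commutes with $p$, $y$ and $py$, and $G=\langle p,y,q^3\rangle$ is a group by Lemma~\ref{lem:moufang}(c). The elements $q^3$ and $e^3=p^3q^3$ of $G$ commute with $y$, hence so does $p^3$. Then $p=p^3p^{-2}$ commutes with $y$, a contradiction.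
\end{proof}

\medskip\noindent\textbf{Normalization.} Replacing $\circ$ by its opposite interchanges $U_+$ and $U_-$. From now on we assume $U_-=\emptyset$, and we call such an operation $\circ$ \emph{normalized}.
\medskip

\begin{lemma}\label{lem:omega}
If $s(x,y)=-$, then $[x,y]\in\Omega$.
\end{lemma}

\begin{proof}
A commutator is a product of three squares: $[x,y]=x^{-2}(xy^{-1})^2y^2$ in $\langle x,y\rangle$. We have $s(x,y)=s(y,x)=-$, and $s(xy^{-1},y)=-$ by \eqref{eq:const}. So none of $x$, $y$, $xy^{-1}$ lies in $C(L)\cup U_+$, and since $U_-=\emptyset$ all three are mixed. By Lemma~\ref{lem:mixed} their squares lie in $C(L)$, and $z=[x,y]$ lies in $C(L)$ by Lemma~\ref{lem:moufang}(b),(e). Then \eqref{eq:comm} gives $z^2=x^{-1}zx\,z=[x^2,y]=1$. By Lemma~\ref{lem:moufang}(d), $z=z^3\in Z(L)$.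
\end{proof}

\section{The cocycle identity}\label{sec:cocycle}

Define $D(x,y)=(xy)^{-1}(x\circ y)$. If $s(x,y)=-$, then $D(x,y)=(xy)^{-1}(yx)=[y,x]$, which equals $[x,y]$ and lies in $\Omega$ by Lemma~\ref{lem:omega}. In all other cases $D(x,y)=1$. Thus $D\colon L\times L\to\Omega$ and
\[
x\circ y=xy\,D(x,y).
\]

\begin{lemma}\label{lem:D}
\begin{enumerate}
\item[(a)] $D$ is symmetric, and on each $\langle x,y\rangle$ it is multiplicative in each variable, with $D(u,u)=1$. In particular, for all $u,w\in L$,
\begin{equation}\label{eq:rules}
D(u,w^{-1})=D(u,uw)=D(u,wu^{\pm1})=D(u,w),\qquad D(u^2,w)=D(1,w)=1 .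
\end{equation}
\item[(b)] $D(x\omega,y)=D(x,y)$ for $\omega\in\Omega$. Hence $(x\omega)\circ(y\omega')=xy\,D(x,y)\,\omega\omega'$ for $\omega,\omega'\in\Omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $H=\langle x,y\rangle$. If $xy=yx$ or $s(x,y)=+$, then $\circ$ is $\cdot$ on $H$ and $D\equiv1$ on $H$. If $s(x,y)=-$, then by \eqref{eq:const} $D(u,v)=[u,v]\in\Omega$ for all $u,v\in H$, and \eqref{eq:comm} gives symmetry and $[uv,w]=[u,w][v,w]$. The rules \eqref{eq:rules} follow inside $\langle u,w\rangle$, because $D(u,u)=1$ and $\Omega$ has exponent dividing $2$.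

(b) If $xy=yx$, then $x\omega$ commutes with $y$ and both sides are $1$. Otherwise $x\omega$ does not commute with $y$ but commutes with $x$, so $s(y,x\omega)=s(y,x)$ by the rule at $y$; also $[x\omega,y]=[x,y]$. The last formula follows by symmetry of $D$.
\end{proof}

If both operations were associative, expanding $(x\circ y)\circ z=x\circ(y\circ z)$ would give the cocycle identity \eqref{eq:cocycle} below at once. We have only the Moufang identities, in which a variable is repeated, and the rules \eqref{eq:rules}, which can remove a repeated variable. Identity \eqref{M3} yields a formula for $D(xy,z)$ that is almost the right one; identity \eqref{M1} supplies the invariance of $D$ that corrects it.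

\begin{proposition}\label{prop:cocycle}
For all $x,y,z,u,v\in L$,
\begin{align}
D(x,uv)&=D(x,vu),\label{eq:swap}\\
D(x,y)\,D(xy,z)&=D(y,z)\,D(x,yz).\label{eq:cocycle}
\end{align}
\end{proposition}

\begin{proof}
\emph{Identity \eqref{M3}.} By Lemma~\ref{lem:D}(b) and \eqref{eq:pal}, the expansion in Step~2 of Section~\ref{sec:model} is valid in $L$ and gives $D(xy,zx)=D(x,y)D(z,x)D(y,z)$. Replace $z$ by $zx^{-1}$ and use $D(zx^{-1},x)=D(x,z)$ from \eqref{eq:rules}:
\begin{equation}\label{eq:A}
D(xy,z)=D(x,y)\,D(x,z)\,D(y,zx^{-1}).
\end{equation}

\emph{Identity \eqref{M1}.} By \eqref{eq:pal}, \eqref{M1} for $\circ$ reads $u\circ(v\circ(u\circ x))=(uvu)\circ x$. The left side is $u(v(ux))\,D(u,x)D(v,ux)D(u,v(ux))$ and the right side is $(uvu)x\,D(uvu,x)$. By \eqref{M1} for $\cdot$,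
\begin{equation}\label{eq:B}
D(uvu,x)=D(u,x)\,D(v,ux)\,D(u,v(ux)).
\end{equation}
We evaluate the last two factors by \eqref{eq:A}. With $(x,y,z)$ replaced by $(u,x,v)$,
\[
D(v,ux)=D(ux,v)=D(u,x)\,D(u,v)\,D(x,vu^{-1}).
\]
For the last factor, \eqref{eq:rules} lets us multiply the second argument by $u$, after which \eqref{M1} applies; then we use \eqref{eq:A} with $(x,y,z)$ replaced by $(uvu,x,u)$:
\begin{align*}
D(u,v(ux))&=D\bigl(u,u(v(ux))\bigr)=D\bigl((uvu)x,u\bigr)\\
&=D(uvu,x)\,D(uvu,u)\,D\bigl(x,u(uvu)^{-1}\bigr)=D(uvu,x)\,D(u,v)\,D(x,uv).
\end{align*}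
In the last step, $D(uvu,u)=D(u,v)$ by \eqref{eq:rules}, and $u(uvu)^{-1}=(uv)^{-1}$. Substitute both expressions into \eqref{eq:B}. The factors $D(uvu,x)$, $D(u,x)$ and $D(u,v)$ each occur twice, and what remains is
\begin{equation}\label{eq:C}
D(x,uv)=D(x,vu^{-1}).
\end{equation}

\emph{Conclusion.} By \eqref{eq:C} with $u,v$ interchanged, by \eqref{eq:rules}, and by \eqref{eq:C} again,
\[
D(x,vu)=D(x,uv^{-1})=D\bigl(x,(uv^{-1})^{-1}\bigr)=D(x,vu^{-1})=D(x,uv),
\]
which is \eqref{eq:swap}. By \eqref{eq:C}, $D(y,zx^{-1})=D(y,xz)$, so \eqref{eq:A} becomes $D(xy,z)=D(x,y)D(x,z)D(y,xz)$. Interchanging $x$ and $y$ gives $D(yx,z)=D(x,y)D(y,z)D(x,yz)$, and $D(yx,z)=D(xy,z)$ by \eqref{eq:swap} and symmetry. This is \eqref{eq:cocycle}.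
\end{proof}

Since $(x\circ y)\circ z=(xy)z\,D(x,y)D(xy,z)$ and $x\circ(y\circ z)=x(yz)\,D(y,z)D(x,yz)$, identity \eqref{eq:cocycle} shows that a triple associates under $\circ$ exactly when it associates under $\cdot$. This settles the doubt raised in the introduction.

\section{The cocycle is a coboundary}\label{sec:cob}

The standard way to solve $\delta g=D$ is to build an extension from the cocycle and to split it. This needs a group in place of $L$, and a good one. By \eqref{eq:swap} and \eqref{eq:rules}, $D$ does not distinguish $uv$ from $vu$ or $u^2$ from $1$, so we identify all elements that $D$ does not distinguish: write $x\sim y$ if $D(x,t)=D(y,t)$ for all $t\in L$, and let $\bar x$ be the class of $x$.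

\begin{lemma}\label{lem:V}
The set $V=L/{\sim}$ with the product $\bar x\,\bar y=\overline{xy}$ is an elementary abelian $2$-group.
\end{lemma}

\begin{proof}
Let $x\sim y$ and $u\in L$. By \eqref{eq:cocycle}, $D(xu,t)=D(x,u)D(u,t)D(x,ut)$, and the right side is unchanged when $x$ is replaced by $y$. So $xu\sim yu$. By \eqref{eq:swap}, $ux\sim xu\sim yu\sim uy$. Hence the product on $V$ is well defined; it is commutative by \eqref{eq:swap} and has neutral element $\bar1$. By \eqref{eq:rules}, $u^2\sim1$.

It remains to prove associativity. Let $a,b,c\in V$. Identities of $L$ pass to $V$. From $u(uw)=u^2w$ we get $a(ac)=c$ for all $a,c$, and by commutativity $(ab)a=b$. So \eqref{M1} in $V$ reads $a(b(ac))=bc$, and multiplying by $a$ on the left gives $b(ac)=a(bc)$. Using this identity and commutativity, $(ab)c=c(ab)=a(cb)=a(bc)$.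
\end{proof}

By the definition of $\sim$ and the symmetry of $D$, the value $D(x,y)$ depends only on $\bar x$ and $\bar y$. So $D$ induces a symmetric function $\bar D\colon V\times V\to\Omega$ that satisfies \eqref{eq:cocycle} and
\begin{equation}\label{eq:alt}
\bar D(\bar1,v)=\bar D(v,v)=1\qquad(v\in V).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\circ$ be normalized, which is possible by Lemma~\ref{lem:U}. On $E=V\times\Omega$ define
\[
(v,\alpha)(w,\beta)=\bigl(vw,\;\alpha\beta\,\bar D(v,w)\bigr).
\]
The products $((u,\alpha)(v,\beta))(w,\gamma)$ and $(u,\alpha)((v,\beta)(w,\gamma))$ have first coordinate $uvw$ and second coordinates $\alpha\beta\gamma\,\bar D(u,v)\bar D(uv,w)$ and $\alpha\beta\gamma\,\bar D(v,w)\bar D(u,vw)$, which agree by \eqref{eq:cocycle}. The product is commutative because $\bar D$ is symmetric. By \eqref{eq:alt}, $(\bar1,1)$ is neutral and $(v,\alpha)^2=(\bar1,1)$. So $E$ is an elementary abelian $2$-group, that is, an $\mathbb F_2$-vector space.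

The projection $E\to V$ is a surjective homomorphism with kernel $\{\bar1\}\times\Omega$. Let $W$ be a complement of this subspace. Then $W$ projects bijectively onto $V$, so $W=\{(v,\bar g(v)):v\in V\}$ for a function $\bar g\colon V\to\Omega$. Closure of $W$ under products means $\bar g(vw)=\bar g(v)\bar g(w)\bar D(v,w)$. With $g(x)=\bar g(\bar x)$ this is $D(x,y)=g(x)g(y)g(xy)=\delta g(x,y)$. By Lemma~\ref{lem:D}(b), $x\omega\sim x$ for $\omega\in\Omega$, so $g(x\omega)=g(x)$.
\end{proof}

The condition $\bar D(v,v)=1$ is essential for the splitting: on $V=\{1,v\}$, the symmetric cocycle with values in $\{\pm1\}$ whose only nontrivial value is $\bar D(v,v)=-1$ makes $E$ cyclic of order $4$, and no complement exists. In Section~\ref{sec:model}, with $\mathcal O/\{\pm1\}$ in the role of $V$, the choice $\epsilon_1=\epsilon_2=\epsilon_4=1$ selects the complement spanned by $(\bar e_1,1)$, $(\bar e_2,1)$, $(\bar e_4,1)$.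

\section{The theorems and two consequences}\label{sec:final}

Let $f\colon L\to Q$ be a half-isomorphism of Moufang loops. In this section $\circ$ denotes whichever of the operation \eqref{eq:circ} and its opposite has been chosen as normalized, so that $f\colon(L,\circ)\to Q$ is an isomorphism or an anti-isomorphism. The objects $s$, $D$, $\sim$, $V$ and $g$ are those constructed above for $\circ$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:key} and Lemma~\ref{lem:twist}(c), $h_g$ is an isomorphism from $(L,\cdot)$ onto $(L,\circ)$. So $\psi=fh_g\colon L\to Q$ is an isomorphism or an anti-isomorphism. In the second case $x\mapsto\psi(x^{-1})$ is an isomorphism.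
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
A composite of half-isomorphisms is a half-isomorphism: if $f_1(xy)$ is one of the two products of $f_1(x)$ and $f_1(y)$, then $f_2f_1(xy)$ is one of the two products of $f_2f_1(x)$ and $f_2f_1(y)$. With Lemma~\ref{lem:basic}(b), it follows that the half-automorphisms of $L$ form a group $\mathcal H$. The automorphisms and anti-automorphisms form a subgroup $\mathcal T$.

\emph{Necessity.} With $g$ and $\psi=fh_g$ as in the previous proof, $g$ satisfies (i) and $f=\psi h_g$ by Lemma~\ref{lem:twist}(a). The map $h_g=\psi^{-1}f$ is a half-automorphism, so $g$ satisfies (ii) by Lemma~\ref{lem:twist}(b).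

\emph{Sufficiency.} If $g$ satisfies (i) and (ii), then $h_g\in\mathcal H$ by Lemma~\ref{lem:twist}(b), and $\psi h_g$ is a composite of half-isomorphisms.

\emph{The group $\mathcal E(L)$.} By Lemma~\ref{lem:twist}(b), $\mathcal E(L)$ is the set of elements of $\mathcal H$ of the form $h_g$ with $g$ satisfying (i). It contains the identity map. If $h_g,h_{g'}\in\mathcal E(L)$, then $gg'$ satisfies (i) and $h_{gg'}=h_gh_{g'}\in\mathcal H$, so $h_gh_{g'}\in\mathcal E(L)$. By Lemma~\ref{lem:twist}(a), $\mathcal E(L)$ is an elementary abelian $2$-group.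

\emph{Normality.} Let $\alpha\in\mathcal T$ and $h_g\in\mathcal E(L)$. The definition of $\Omega$ is unchanged when products are reversed, so $\alpha(\Omega)=\Omega$, and $\alpha^{\pm1}(x\omega)=\alpha^{\pm1}(x)\alpha^{\pm1}(\omega)$ for $\omega\in\Omega$. Put $g'=\alpha^{-1}g\alpha\colon L\to\Omega$. Then
\[
\alpha^{-1}h_g\alpha(x)=\alpha^{-1}\bigl(\alpha(x)\,g(\alpha(x))\bigr)=x\,g'(x),\qquad
g'(x\omega)=\alpha^{-1}g\bigl(\alpha(x)\alpha(\omega)\bigr)=g'(x).
\]
Thus $\alpha^{-1}h_g\alpha=h_{g'}$ lies in $\mathcal H$ and $g'$ satisfies (i), so $h_{g'}\in\mathcal E(L)$. Necessity with $Q=L$ gives $\mathcal H=\mathcal T\mathcal E(L)$. Since $\mathcal T$ normalizes $\mathcal E(L)$, the subgroup $\mathcal E(L)$ is normal in $\mathcal H$ and $\mathcal H=\mathcal E(L)\mathcal T$.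

The last sentence of the theorem is Lemma~\ref{lem:twist}(b), applied to all pairs $x,y$.
\end{proof}

\begin{corollary}\label{cor:nontrivial}
A Moufang loop $L$ admits a nontrivial half-isomorphism onto some Moufang loop if and only if there is $g\colon L\to\Omega(L)$ satisfying \textup{(i)} and \textup{(ii)} with $\delta g\not\equiv1$ and $\delta g\not\equiv[\,\cdot\,,\cdot\,]$. In that case some commutator $[x,y]$ is a central involution of $L$, and $L$ has a quotient isomorphic to $C_2\times C_2$.
\end{corollary}

\begin{proof}
A half-isomorphism $f=\psi h_g$ as in Theorem~\ref{thm:class} is trivial if and only if $h_g$ is, so the equivalence follows from that theorem. Let $f$ be nontrivial. Then $D\not\equiv1$, since otherwise $\circ$ equals $\cdot$ and $f$ is trivial. Any value $D(x,y)\ne1$ is a commutator $[x,y]\in\Omega\setminus\{1\}$. If $|V|\le2$, then \eqref{eq:alt} forces $\bar D\equiv1$. So the $\mathbb F_2$-vector space $V$ has a two-dimensional subspace, and projecting onto it along a complement gives a surjective homomorphism $L\to V\to C_2\times C_2$.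
\end{proof}

Finally we recover the known criterion mentioned in the introduction. Recall that the nucleus of a Moufang loop is a normal subloop, so that the factor loop $L/N(L)$ is defined.

\begin{corollary}\label{cor:squares}
Let $L$ be a Moufang loop. If squaring in $L/N(L)$ is surjective, then every half-isomorphism of $L$ onto a Moufang loop is trivial.
\end{corollary}

\begin{proof}
Suppose that $f$ is nontrivial, so that $D(x,y)\ne1$ for some $x,y$, as in the previous proof. By hypothesis $x=p^2n$ and $y=q^2m$ with $p,q\in L$ and $n,m\in N(L)$. Squares are trivial in $V$, so $x\sim n$ and $y\sim m$. Hence $D(n,m)\ne1$, that is, $s(n,m)=-$. So $n\notin C(L)\cup U_+$, and since $U_-=\emptyset$, the element $n$ is mixed: $s(n,u)=+$ for some $u$. As $n\in N(L)$, we have $n(mu)=(nm)u$, and $H=\langle n,m,u\rangle$ is a group by Moufang's theorem. The set $H$ is closed under $\circ$ and under inverses, so $(H,\circ)$ is a Moufang loop, and the identity map $H\to(H,\circ)$ is a half-isomorphism. By Theorem~\ref{thm:main}, $(H,\circ)\cong H$ is a group. By Theorem~\ref{thm:scott}, $\circ$ is $\cdot$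 or its opposite on all of $H$, which contradicts $s(n,m)=-$ and $s(n,u)=+$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGPR}
Dylene Agda Souza de Barros, Alexandre Grishkov, Rosemary Miguel Pires, and Marina Rasskazova,
\emph{The half-automorphism group of code loops},
arXiv:2601.02355 (2026).

\bibitem{Bruck}
Bruck, \emph{A Survey of Binary Systems}.

\bibitem{Pfl}
Pflugfelder, \emph{Quasigroups and Loops}.

\bibitem{Scott}
W.~R. Scott, 1957.

\end{thebibliography}
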